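\title{An invariant matching of the zeros of the Gaussian entire function with optimal tail}

\begin{abstract}
We construct a translation invariant perfect matching $M$ between the lattice $\sqrt\pi\,\mathbb Z^2$ and the zero set of the Gaussian entire function such that $\mathbb P(|M(0)|\ge r)\le \exp(-cr^4)$ for all large $r$. By the hole probability this order of decay is optimal, and the result removes a logarithmic correction, answering a question of Elboim, Spinka and Yakir. The proof uses a single probabilistic input, a tail bound for the local $L^1$ norm of the potential $\log|F(z)|-|z|^2/2$. This bound is turned into a Lipschitz random scale, and Hall's condition is verified deterministically with test functions adapted to that scale. The argument yields a criterion for general point processes with a potential. We also show that the largest displacement in a disc of radius $L$ has order $(\log L)^{1/4}$, and that no bijection does better.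
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\zeta_0,\zeta_1,\dots$ be independent standard complex Gaussian variables: each has density $\pi^{-1}e^{-|\zeta|^2}$ on $\mathbb C$, so that $\mathbb P(|\zeta_n|>t)=e^{-t^2}$. The \emph{Gaussian entire function} (GEF) is
\[
F(z)=\sum_{n=0}^\infty \zeta_n\frac{z^n}{\sqrt{n!}} .
\]
Almost surely $|\zeta_n|\le 2^{n/2}$ for all large $n$, so the series defines an entire function. Its zero set $Z_F=F^{-1}(0)\subset\mathbb C\cong\mathbb R^2$ is a point process whose law is invariant under translations and whose intensity is $1/\pi$; both facts are recalled in Section~\ref{sec:potential}. The lattice $\Lambda=\sqrt\pi\,\mathbb Z^2$ has the same density. One way to measure how evenly the zeros are spread is to pair them with the lattice points and to ask how far a lattice point is from its partner.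

Let $Z$ be a simple point process in $\mathbb C$, that is, a random locally finite subset. A \emph{perfect matching} from $\Lambda$ to $Z$ is a random bijection $M:\Lambda\to Z$, defined on a common probability space with $Z$ (for the GEF, with $F$) and possibly using extra randomness. Its \emph{displacement} is $D(x)=M(x)-x$. The matching is \emph{invariant} if for every $\lambda\in\Lambda$ the pair $(Z-\lambda,\,D(\cdot+\lambda))$ has the same law as $(Z,D)$. Invariance is what makes the law of $|M(0)|=|D(0)|$ meaningful. Without it one could send the origin to the nearest point of $Z$ and match the rest arbitrarily. With it, all displacements $D(x)$ have the same law, and the tail of $|M(0)|$ describes every lattice point at once.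

Write $B_r$ for the open disc of radius $r$ centered at the origin. If $Z\cap B_r=\emptyset$, then $|M(0)|\ge r$ for every matching, so the tail of $|M(0)|$ is at least the \emph{hole probability} $\mathbb P(Z\cap B_r=\emptyset)$. For a Poisson process of intensity $1/\pi$ this probability is $e^{-r^2}$. For the GEF holes are much rarer. Let $A\simeq B$ mean that $A=O(B)$ and $B=O(A)$ as $r\to\infty$. The following two facts are known.
\begin{enumerate}
\item[(i)] $\log\mathbb P(Z_F\cap B_r=\emptyset)\simeq -r^4$. Hence no matching has a tail decaying faster than $\exp(-Cr^4)$.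
\item[(ii)] There is an invariant perfect matching from $\Lambda$ to $Z_F$ with $\mathbb P(|M(0)|\ge r)\le\exp(-cr^4/\log r)$ for some $c>0$ and all large $r$.
\end{enumerate}
Elboim, Spinka and Yakir \cite{ESY} write: ``We do not know whether the logarithmic correction can be removed for the GEF zeros, and it would be interesting to find out.''

A hole is only the crudest obstruction to a short matching. If all points of $\Lambda\cap B_s$, about $s^2$ of them, are to be matched within distance $r\ll s$, then $B_{s+r}$ must contain as many zeros, while it contains $(s+r)^2$ on average. A deficit of order $rs$, which is a small fraction of $s^2$, is therefore also an obstruction, and the same is true for regions of any size and shape. The question is whether all these obstructions together are more likely than a hole. They are not.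

\begin{theorem}\label{thm:main}
There are an invariant perfect matching $M:\Lambda\to Z_F$ and a constant $c>0$ such that
\[
\mathbb P\big(|M(0)|\ge r\big)\le \exp(-cr^4)\qquad\text{for all large } r .
\]
\end{theorem}

The next theorem records that this is sharp, that the distance has the same law when seen from the zeros, and that a uniform version holds whose lower bound requires no invariance.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For the matching $M$ of Theorem~\ref{thm:main}, $\log\mathbb P(|M(0)|\ge r)\simeq -r^4$. Moreover, for every Borel set $E\subset[0,\infty)$ and $Q=[-\frac{\sqrt\pi}2,\frac{\sqrt\pi}2)^2$,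
\[
\mathbb E\,\#\{a\in Z_F\cap Q:\ |M^{-1}(a)-a|\in E\}=\mathbb P(|M(0)|\in E).
\]
\item[(b)] For the matching $M$ of Theorem~\ref{thm:main}, almost surely
\[
\limsup_{L\to\infty}\ (\log L)^{-1/4}\max_{x\in\Lambda\cap B_L}|M(x)-x|<\infty .
\]
\item[(c)] There is an absolute constant $c'>0$ such that almost surely, for every bijection $M:\Lambda\to Z_F$ (invariant or not),
\[
\liminf_{L\to\infty}\ (\log L)^{-1/4}\max_{x\in\Lambda\cap B_L}|M(x)-x|\ge c' .
\]
\end{enumerate}
\end{theorem}

The GEF enters the proof of Theorem~\ref{thm:main} only through its \emph{potential} $u(z)=\log|F(z)|-|z|^2/2$, whose Laplacian is the difference between the counting measure of the zeros and its mean, up to the factor $2\pi$. We therefore prove a general criterion. Throughout, $m$ is Lebesgue measure on $\mathbb C$, and $B(z,\rho)$ and $\bar B(z,\rho)$ are the open and closed discs of center $z$ and radius $\rho$.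

\begin{theorem}\label{thm:criterion}
Let $Z$ be a simple point process in $\mathbb C$ and $u$ a jointly measurable random function, almost surely in $L^1_{\mathrm{loc}}$, with $\Delta u=2\pi\sum_{a\in Z}\delta_a-2m$ in the sense of distributions. Let $I_{w,k}=\int_{B(w,2^k)}|u|\,dm$, and suppose that the law of $\big(Z,(I_{w,k})_{w\in\Lambda,\,k\ge1}\big)$ is invariant under simultaneous translation of $Z$ and of the index $w$ by $\Lambda$. Suppose that for some $K>0$ and all $s=2^k$, $k\ge1$,
\[
\mathbb P\Big(\int_{B(0,s)}|u|\,dm>Ks^4\Big)\le p(s),\qquad \sum_k4^kp(2^k)<\infty .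
\]
Then there are an invariant perfect matching $M:\Lambda\to Z$ and constants $c,C$ depending only on $K$ such that
\[
\mathbb P\big(|M(0)|\ge r\big)\le C\sum_{k:\,2^k\ge cr}4^kp(2^k)\qquad\text{for } r\ge C .
\]
\end{theorem}

The hypothesis on $\Delta u$ means that, almost surely,
\begin{equation}\label{eq:green}
\sum_{a\in Z}g(a)=\frac1\pi\int g\,dm+\frac1{2\pi}\int u\,\Delta g\,dm\qquad\text{for all }g\in C_c^\infty(\mathbb C).
\end{equation}

\subsection*{Notation}
The area of a set $E\subset \mathbb C$ is $|E|=m(E)$. For $x\in\Lambda$, $Q_x$ is the closed square of side $\sqrt\pi$ centered at $x$. Thus $|Q_x|=\pi$, the squares cover $\mathbb C$ with disjoint interiors, and every point of $Q_x$ is within $\sqrt{\pi/2}<1.26$ of $x$. Comparing areas gives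
\begin{equation}\label{eq:count}
\#(\Lambda\cap B_\rho)\le(\rho+1.26)^2 .
\end{equation}

\section{The idea on the line, and why the exponent is four}\label{sec:idea}

The mechanism is visible in one dimension, where everything is explicit. Let $Z\subset\mathbb R$ be locally finite and let $u$ be a continuous function with $u''=\sum_{a\in Z}\delta_a-dx$; that is, $u''=-1$ off $Z$, and $u'$ jumps by $+1$ at each point of $Z$. For $\alpha\le\beta$ and $\rho>0$, let $g$ be the trapezoid that equals $1$ on $[\alpha,\beta]$, vanishes outside $[\alpha-\rho,\beta+\rho]$ and is linear on the two ramps. Since $g'=\pm1/\rho$ on the ramps, integration by parts gives $\sum_{a\in Z} g(a)-\int g\,dx=-\int u'g'\,dx$, that is,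
\begin{equation}\label{eq:line}
\sum_{a\in Z}g(a)=(\beta-\alpha)+\rho+\frac{u(\alpha-\rho)-u(\alpha)-u(\beta)+u(\beta+\rho)}{\rho}.
\end{equation}
The ramps bring a \emph{gain} $\rho$ and an \emph{error} of size at most $4\sup|u|/\rho$. Suppose that $|u|\le\rho^2/4$ everywhere. Then the gain covers the error, and \eqref{eq:line} gives
\[
\#(Z\cap[\alpha-\rho,\beta+\rho])\ge\beta-\alpha,\qquad \#(Z\cap[\alpha,\beta])\le\beta-\alpha+2\rho .
\]
So the number of points in any interval differs from its length by at most $2\rho$. Enumerate $Z$ in increasing order as $(a_j)_{j\in\mathbb Z}$, with $a_0$ the first point in $[0,\infty)$. The interval $[0,a_j]$ contains $j+1$ points for $j\ge0$, and $[a_j,0)$ contains $-j$ points for $j<0$; hence $|a_j-j|\le2\rho+1$ for all $j$. A potential of size $\rho^2$ thus yields a matching at distance of order $\rho$. The relation cannot be improved: if $(\alpha-\rho,\alpha+\rho)$ is a hole, then \eqref{eq:line} with $\beta=\alpha$ has left side $0$, which forces $\sup|u|\ge\rho^2/4$.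

Two features of \eqref{eq:line} carry over to the plane. The error does not grow with the length $\beta-\alpha$, and it involves $u$ only near the ends of the interval. So one may use a wide ramp where $u$ is large and a narrow one where it is small.

In the plane $u$ has logarithmic poles at the points of $Z$, so the bound $|u|\lesssim\rho^2$ must be read on average over a disc of area $\pi\rho^2$: the relevant quantity is $\int_{B(w,\rho)}|u|\,dm$, compared with $\rho^4$. Holes again show that this is the right comparison. If $F$ has no zero in $B(w,\rho)$, then $u(z)+|z-w|^2/2$ is harmonic there, so the mean of $u$ over the circle $|z-w|=t$ is $u(w)-t^2/2$, and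
\[
\int_{B(w,\rho)}|u|\,dm\ \ge\ \pi\int_0^{\rho^2}\Big|u(w)-\frac\tau2\Big|\,d\tau\ \ge\ \frac\pi8\rho^4 ,
\]
the middle integral being smallest when $u(w)=\rho^2/4$. For the GEF we show in Lemma~\ref{lem:onescale} that $\int_{B(w,s)}|u|\,dm\le Ks^4$ outside an event of probability $e^{-s^4}$. The constant $K=1800\pi$ is large, so this does not even exclude a hole of radius $s$. It becomes small after a change of scale. A disc of radius $As$ is covered by $O(A^2)$ discs of radius $s$, and if the bound holds on each of them, the integral over the large disc is $O(A^2Ks^4)=O(KA^{-2})(As)^4$. This is the role of the parameter $A$ below: the potential is controlled at scale $R/A$, and the test functions vary at scale $R$.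

Three difficulties remain. The bound fails somewhere at every scale, so the width of the ramp must be a random function $R(z)$ (Section~\ref{sec:scale}). The plane has no order, so the matching comes from Hall's theorem, which requires a test function with error at most the gain for sets of arbitrary shape (Sections~\ref{sec:test} and~\ref{sec:hall}). Finally, Hall's theorem gives neither measurability nor invariance (Section~\ref{sec:invariance}).

\section{The potential of the GEF}\label{sec:potential}

\subsection*{Simple zeros and the Laplacian}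
Write $F=\zeta_0+G$, where $G$ is independent of $\zeta_0$ and almost surely nonconstant. A multiple zero of $F$ is a point with $G'(z)=0$ and $G(z)=-\zeta_0$. Given $G$, there are countably many critical values, and $-\zeta_0$ is one of them with probability $0$. So the zeros are almost surely simple.

For an entire function $f\not\equiv0$, the function $\log|f|$ is locally integrable and subharmonic, and $\Delta\log|f|$ is $2\pi$ times the counting measure of the zeros with multiplicity. Since $\Delta(|z|^2/2)=2$, the potential $u(z)=\log|F(z)|-|z|^2/2$ satisfies \eqref{eq:green} with $Z=Z_F$. It is jointly measurable because $F$ is continuous in $z$.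

\subsection*{Invariance}
The function $F$ is a complex Gaussian process with covariance $\mathbb E F(z)\overline{F(z')}=e^{z\bar z'}$. For $w\in\mathbb C$ put
\[
F_w(z)=e^{-z\bar w-|w|^2/2}F(z+w).
\]
For $w,w'\in\mathbb C$, expanding $(z+w)(\bar z'+\bar w')$ gives
\begin{equation}\label{eq:cov}
\mathbb E F_w(z)\overline{F_{w'}(z')}=\exp\Big(z\bar z'+z(\bar w'-\bar w)+\bar z'(w-w')+w\bar w'-\tfrac{|w|^2+|w'|^2}2\Big).
\end{equation}
For $w'=w$ this is $e^{z\bar z'}$, so the random entire function $F_w$ has the law of $F$. Its zero set is $Z_F-w$, and its potential is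
\[
\log|F(z+w)|-\operatorname{Re}(z\bar w)-\tfrac{|w|^2}2-\tfrac{|z|^2}2=u(z+w).
\]
Hence $(Z_F-w,u(\cdot+w))$ has the law of $(Z_F,u)$. In particular $u(z)$ has the law of $\log|\zeta_0|$ for every $z$. Taking expectations in \eqref{eq:green} and using $\int\Delta g\,dm=0$ shows that the intensity is $1/\pi$. Also, $\int_{B(w,s)}|u|\,dm$ has mean $\pi s^2\,\mathbb E|\log|\zeta_0||$, far below the threshold $s^4$.

\subsection*{The estimate at one scale}
We use twice the following consequence of the Cauchy--Schwarz inequality: for $x\ge0$,
\begin{equation}\label{eq:cs}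
\sum_{n\ge0}\frac{x^n}{\sqrt{n!}}\le\Big(\sum_{n\ge0}2^{-n}\Big)^{1/2}\Big(\sum_{n\ge0}\frac{(2x^2)^n}{n!}\Big)^{1/2}=\sqrt2\,e^{x^2}.
\end{equation}

\begin{lemma}\label{lem:onescale}
Let $K=1800\pi$. For all $w\in\mathbb C$ and $s\ge2$,
\[
\mathbb P\Big(\int_{B(w,s)}|u|\,dm>Ks^4\Big)\le e^{-s^4}.
\]
\end{lemma}

An upper bound $\log|F|\le Cs^2$ is cheap. The danger is that $\log|F|$ is very negative on a large set, and subharmonicity allows this only if $|F|$ is exponentially small on an entire disc. That forces about $s^2$ independent coefficients to be smaller than $e^{-s^2}$, and this is the source of the probability $e^{-s^4}$.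

\begin{proof}
By invariance we may take $w=3s$, so that $B(w,s)\subset\{2s\le|z|\le4s\}$. With this choice the disc is swept by circles centered at $0$ that enclose $\bar B(0,s)$ with room to spare. Let
\[
E_1=\Big\{\max_{|z|\le4s}|F|\le e^{34s^2}\Big\},\qquad E_2=\Big\{\max_{|z|\le s}|F|\ge e^{-s^2}\Big\}.
\]

\emph{The event $E_1$.} If $|\zeta_n|\le e^{s^2}2^{n/2}$ for all $n$, then \eqref{eq:cs} with $x=4\sqrt2\,s$ gives $|F(z)|\le\sqrt2\,e^{s^2+32s^2}\le e^{34s^2}$ for $|z|\le4s$. Using $2^n\ge n+1$, a geometric series, and $e^y\ge y^2/2$ with $y=2s^2$, we get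
\[
\mathbb P(E_1^c)\le\sum_{n\ge0}\exp(-e^{2s^2}2^n)\le\sum_{n\ge0}\exp\big(-e^{2s^2}(n+1)\big)\le2\exp(-e^{2s^2})\le2e^{-2s^4}.
\]

\emph{The event $E_2$.} On $E_2^c$, Cauchy's inequality for Taylor coefficients gives $|\zeta_n|s^n/\sqrt{n!}<e^{-s^2}$ for all $n$. For $0\le n\le s^2$ we have $\sqrt{n!}\le n^{n/2}\le s^n$, and so $|\zeta_n|<e^{-s^2}$. Each of these independent events has probability $1-\exp(-e^{-2s^2})\le e^{-2s^2}$, and there are at least $s^2$ of them. Hence $\mathbb P(E_2^c)\le e^{-2s^4}$.

\emph{The integral on $E_1\cap E_2$.} Take $z_0$ with $|z_0|\le s$ and $|F(z_0)|\ge e^{-s^2}$. For $\rho\in[2s,4s]$ let $P(\theta)=(\rho^2-|z_0|^2)/|\rho e^{i\theta}-z_0|^2$ be the Poisson kernel of $B_\rho$ at $z_0$. It satisfies $\int P\frac{d\theta}{2\pi}=1$ and $P\ge\frac{\rho-|z_0|}{\rho+|z_0|}\ge\frac13$. A subharmonic function lies below the Poisson integral of its boundary values, so $-s^2\le\int P\log|F(\rho e^{i\theta})|\frac{d\theta}{2\pi}$. Splitting $\log=\log^+-\log^-$ and using $\log^+|F|\le34s^2$,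
\[
\frac13\int\log^-|F(\rho e^{i\theta})|\frac{d\theta}{2\pi}\le s^2+\int P\log^+|F(\rho e^{i\theta})|\frac{d\theta}{2\pi}\le35s^2 .
\]
So the mean of $|\log|F||$ over the circle is at most $105s^2+34s^2$, and since $\rho^2/2\le8s^2$, the mean of $|u|$ is at most $147s^2\le150s^2$. The annulus has area $12\pi s^2$, whence $\int_{B(w,s)}|u|\,dm\le150s^2\cdot12\pi s^2=Ks^4$.

The exceptional probability is at most $3e^{-2s^4}\le e^{-s^4}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:criterion}]
We have seen that $Z_F$ is simple, that \eqref{eq:green} holds, and that $(Z_F,u)$ is jointly invariant; the last property gives the invariance of $(Z_F,(I_{w,k}))$. By Lemma~\ref{lem:onescale} we may take $K=1800\pi$ and $p(s)=e^{-s^4}$. For $k\ge1$ we have $4^kp(2^k)=4^ke^{-16^k}\le e^{-16^k/2}$. Let $k_0$ be the least $k\ge1$ with $2^k\ge cr$. Since $16^{k_0+j}\ge(j+1)16^{k_0}$,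
\[
\sum_{k\ge k_0}4^kp(2^k)\le\sum_{j\ge0}e^{-(j+1)16^{k_0}/2}\le2e^{-16^{k_0}/2}\le 2e^{-c^4r^4/2}.
\]
So $\mathbb P(|M(0)|\ge r)\le2Ce^{-c^4r^4/2}\le e^{-c^4r^4/4}$ for large $r$.
\end{proof}

\section{A Lipschitz random scale}\label{sec:scale}

Sections~\ref{sec:scale}--\ref{sec:invariance} prove Theorem~\ref{thm:criterion}, whose hypotheses are now in force. Let $A\ge4$ be a constant, to be fixed in Section~\ref{sec:test} as a function of $K$.

We want a function $R(z)$ such that $u$ is under control on a disc around $z$ of radius comparable to $R(z)/A$. The first candidate, the largest scale at which the bound fails near $z$, jumps from place to place, and a test function cannot be built on such a scale. We need $R$ to be nearly constant on discs of radius comparable to $R$ itself, which is a Lipschitz condition with a small constant. So we erect a cone of slope $\frac18$ over each failure and take the upper envelope.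

Call a pair $(w,k)$ with $w\in\Lambda$, $k\ge1$ \emph{bad} if $I_{w,k}>K2^{4k}$. This is an event, because $u$ is jointly measurable, and by invariance it has probability at most $p(2^k)$. Put
\begin{equation}\label{eq:defR}
R(z)=\max\Big(A,\ \sup\big\{A2^k-\tfrac18|z-w|:\ (w,k)\text{ bad}\big\}\Big),\qquad z\in\mathbb C .
\end{equation}
Each $R(z)$ is a random variable, as a supremum of countably many. Translating the index $w$ translates the function $R$, so $(Z-\lambda,R(\cdot+\lambda))$ has the law of $(Z,R)$ for $\lambda\in\Lambda$.

\begin{lemma}\label{lem:scale}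
\begin{enumerate}
\item[(a)] For $r\ge2A$, $\ \mathbb P(R(0)\ge r)\le81A^2\sum_{k:\,2^k>r/2A}4^kp(2^k)$.
\item[(b)] Almost surely $R$ is finite and $\frac18$-Lipschitz on $\mathbb C$, $R\ge A$, and
\begin{equation}\label{eq:control}
\int_{B(z,R(z)/4A)}|u|\,dm\le256K\,\big(R(z)/A\big)^4\qquad\text{for all }z\in\mathbb C .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $R(0)\ge r\ge2A$, the supremum in \eqref{eq:defR} is at least $r$, so there is a bad pair with $A2^k-|w|/8>r/2$. Then $2^k>r/2A$ and $|w|<8A2^k$. By \eqref{eq:count} there are at most $(9A2^k)^2$ such $w$ for each $k$, and a union bound gives (a).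

(b) The bound in (a) tends to $0$ as $r\to\infty$; this is the only use of the summability hypothesis. So $R(0)<\infty$ almost surely. A supremum of $\frac18$-Lipschitz functions that is finite at one point is finite everywhere and $\frac18$-Lipschitz.

To prove \eqref{eq:control} we find a pair near $z$ whose cone would rise above $R(z)$, so that it cannot be bad. Let $k$ be the least integer with $(A-1)2^k>R(z)$. Since $R(z)\ge A$ we have $k\ge1$, and minimality gives $2^k\le2R(z)/(A-1)\le4R(z)/A$. Let $w\in\Lambda$ be nearest to $z$, so $|w-z|<1.26$. If $(w,k)$ were bad, then $R(z)\ge A2^k-1.26/8\ge(A-1)2^k>R(z)$, which is absurd. Hence $I_{w,k}\le K2^{4k}\le256K(R(z)/A)^4$. Finally $B(w,2^k)\supset B(z,2^k-1.26)$, and $2^k-1.26\ge2^k/4\ge R(z)/4A$ because $2^k\ge2$ and $2^k>R(z)/A$.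
\end{proof}

\section{Test functions adapted to the scale}\label{sec:test}

This section is deterministic. We fix $u\in L^1_{\mathrm{loc}}(\mathbb C)$ and a $\frac18$-Lipschitz function $R:\mathbb C\to[A,\infty)$, $A\ge 4$, satisfying \eqref{eq:control}. The Lipschitz property is used in the form
\begin{equation}\label{eq:compare}
|z-z'|\le tR(z')\quad\Longrightarrow\quad(1-\tfrac t8)R(z')\le R(z)\le(1+\tfrac t8)R(z').
\end{equation}
For a nonempty closed set $U\subset\mathbb C$ define two closed neighborhoods,
\[
U'=\{z:\operatorname{dist}(z,U)\le R(z)\},\qquad U''=\{z:\operatorname{dist}(z,U)\le\tfrac85R(z)\},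
\]
so that $U\subset U'\subset U''$, and put $T=U''\setminus U'$. On the line the same ramp produced the gain and the error. Here we separate them: the test function equals $1$ on $U'$, so the inner collar $U'\setminus U$ is pure gain, and it drops to $0$ inside the outer collar $T$, which carries all the error.

\begin{proposition}\label{prop:test}
There is an absolute constant $C_2$ with the following property. Let $U\subset\mathbb C$ be nonempty and closed, with $U$ bounded or $\mathbb C\setminus U$ bounded. Then $T$ and $U'\setminus U$ are bounded, $U''$ is bounded if $U$ is, and there is a smooth function $\varphi:\mathbb C\to[0,1]$ with $\varphi=1$ on $U'$, $\varphi=0$ off $U''$, $\Delta\varphi=0$ off $T$, and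
\begin{equation}\label{eq:error}
\Big|\int u\,\Delta\varphi\,dm\Big|\le C_2KA^{-2}\,|U'\setminus U| .
\end{equation}
\end{proposition}

The constant $C_2$ depends neither on $A$ nor on the shape of $U$. The proof uses three coverings by discs of radius proportional to $R$, all obtained from one lemma.

\begin{lemma}[nets]\label{lem:net}
Let $E\subset\mathbb C$ and $0<t<8$. There is a set $Y\subset E$, finite in every bounded region, such that the discs $B(y,tR(y))$, $y\in Y$, are pairwise disjoint and every $z\in E$ satisfies $|z-y|\le\frac{2t}{1-t/8}R(y)$ for some $y\in Y$.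
\end{lemma}

\begin{proof}
By Zorn's lemma there is a maximal $Y\subset E$ with disjoint discs. If $y$ ranges over a bounded region, $R(y)$ is bounded, so the discs lie in a bounded region; being disjoint with radii at least $4t$, they are finitely many. By maximality, for $z\in E$ the disc $B(z,tR(z))$ meets some $B(y,tR(y))$. Then $|z-y|\le t(R(z)+R(y))\le t(2R(y)+|z-y|/8)$, which is the claim.
\end{proof}

We call $Y$ a \emph{$t$-net} of $E$. Nets are used only to prove inequalities for a fixed realization, so they need not depend measurably on it.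

\begin{lemma}[partition of unity]\label{lem:pou}
There are points $z_i$, closed discs $\bar B_i=\bar B(z_i,R_i/4)$ with $R_i=R(z_i)$, and smooth functions $\chi_i\ge0$ supported in $\bar B_i$ such that: every bounded set meets finitely many $\bar B_i$; every point lies in at most $41$ of them; $\sum_i\chi_i=1$; $\frac{31}{32}R_i\le R\le\frac{33}{32}R_i$ on $\bar B_i$; and $|\Delta\chi_i|\le C_0R^{-2}$ with an absolute constant $C_0$.
\end{lemma}

\begin{proof}
Let $\{z_i\}$ be a $\frac1{20}$-net of $\mathbb C$. Since $\frac{2t}{1-t/8}=\frac{16}{159}\le\frac18$ for $t=\frac1{20}$, the discs $\bar B(z_i,R_i/8)$ cover $\mathbb C$. The comparison of $R$ with $R_i$ on $\bar B_i$ is \eqref{eq:compare} with $t=\frac14$.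

\emph{Overlap.} If $z\in\bar B_i$, then $B(z_i,R_i/20)\subset B(z,0.3R_i)\subset B(z,0.31R(z))$, and $R_i/20\ge\frac{32}{33}R(z)/20$. The discs $B(z_i,R_i/20)$ are disjoint, so by area there are at most $(0.31\cdot20\cdot\frac{33}{32})^2<41$ such $i$.

\emph{Local finiteness.} If $\bar B_i$ meets a bounded set $E$, then $R_i\le\frac{32}{31}\sup_ER$, so $z_i$ lies within $\frac{8}{31}\sup_ER$ of $E$. There are finitely many such $z_i$ by Lemma~\ref{lem:net}.

\emph{The functions.} Fix once and for all a smooth $h:\mathbb C\to[0,1]$ equal to $1$ on $\bar B(0,\frac18)$ and supported in $\bar B(0,\frac14)$, and let $C_h$ bound $|\nabla h|$ and $|\Delta h|$. Put $h_i(z)=h((z-z_i)/R_i)$, $\sigma=\sum_jh_j$ and $\chi_i=h_i/\sigma$. The sum is locally finite, so $\sigma$ is smooth, and $\sigma\ge1$ by the covering property. On $\bar B_i$ we have $R_i^{-1}\le\frac{33}{32}R^{-1}$, so $|\nabla h_i|\le\frac{33}{32}C_hR^{-1}$ and $|\Delta h_i|\le(\frac{33}{32})^2C_hR^{-2}$. At most $41$ terms contribute at a point, so $|\nabla\sigma|\le50C_hR^{-1}$ and $|\Delta\sigma|\le50C_hR^{-2}$. From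
\[
\Delta\chi_i=\frac{\Delta h_i}{\sigma}-\frac{2\nabla h_i\cdot\nabla\sigma+h_i\Delta\sigma}{\sigma^2}+\frac{2h_i|\nabla\sigma|^2}{\sigma^3},
\]
$\sigma\ge1$ and $h_i\le1$ we obtain $R^2|\Delta\chi_i|\le2C_h+200C_h^2+50C_h+5000C_h^2=:C_0$.
\end{proof}

The error lives on the outer collar and the gain on the inner one, so their areas must be compared. We compare with a slight thickening of $T$, which will contain the small discs on which \eqref{eq:control} is applied.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!45] (-4,-0.7) rectangle (4,0);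
\fill[gray!15] (-4,1.0) -- (4,1.8) -- (4,2.88) -- (-4,1.6) -- cycle;
\draw (-4,0) -- (4,0);
\draw (-4,1.0) -- (4,1.8);
\draw (-4,1.6) -- (4,2.88);
\draw[dashed] (1,0) -- (1,2);
\draw (1,0.375) circle (0.1875);
\fill (1,2) circle (0.035) node[right] {$y$};
\fill (1,0) circle (0.035) node[below] {$q$};
\fill (1,0.375) circle (0.035);
\node at (1.42,0.42) {$y'$};
\node at (-2.5,-0.35) {$U$};
\node at (-2.5,0.55) {$U'\setminus U$, $\ \varphi=1$};
\node at (-2.5,1.49) {$T$};
\node at (-2.5,2.4) {$\varphi=0$};
\end{tikzpicture}
\caption{The set $U$ (dark), the inner collar $U'\setminus U$ of width $R$, and the outer collar $T$ (light), for a scale $R$ that increases from left to right. A point $y\in T$ with nearest point $q\in U$ determines a disc of radius $R(y)/8$, centered at distance $R(y)/4$ from $U$, that lies inside the inner collar.}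
\label{fig:collars}
\end{figure}

\begin{lemma}[comparison of the collars]\label{lem:collar}
Suppose that $T$ is bounded and let $T^*=\bigcup_{y\in T}B(y,R(y)/20)$. Then $|T^*|\le1600\,|U'\setminus U|$.
\end{lemma}

\begin{proof}
Let $y\in T$ and let $q\in U$ be a nearest point to $y$, so that $R(y)<|y-q|\le1.6R(y)$. Let $y'$ be the point of the segment $[q,y]$ with $|y'-q|=R(y)/4$; see Figure~\ref{fig:collars}. Then $|y'-y|\le1.35R(y)$, and $\operatorname{dist}(y',U)=R(y)/4$, because $\operatorname{dist}(y',U)\ge|y-q|-|y-y'|=|y'-q|$. For $\xi\in B(y',R(y)/8)$ we have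
\[
0<\operatorname{dist}(\xi,U)\le\tfrac38R(y),\qquad|\xi-y|\le1.475R(y),\qquad R(\xi)\ge\big(1-\tfrac{1.475}8\big)R(y)\ge\tfrac38R(y),
\]
the last by \eqref{eq:compare}. Hence
\[
B(y',R(y)/8)\subset(U'\setminus U)\cap B(y,1.6R(y)).
\]
Let $\{y_l\}$ be a $1.6$-net of $T$. The discs $B(y_l,1.6R(y_l))$ are disjoint, hence so are the discs $B(y_l',R(y_l)/8)$, and $|U'\setminus U|\ge\sum_l\pi R(y_l)^2/64$. Every $y\in T$ satisfies $|y-y_l|\le\frac{3.2}{0.8}R(y_l)=4R(y_l)$ for some $l$, and then $R(y)\le1.5R(y_l)$, so $B(y,R(y)/20)\subset B(y_l,5R(y_l))$. Therefore $|T^*|\le\sum_l25\pi R(y_l)^2\le1600\,|U'\setminus U|$.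
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:test}]
\emph{Boundedness.} If $U$ is bounded, then $y\in U''$ implies $\operatorname{dist}(y,U)\le1.6R(0)+0.2|y|$, so $U''$ is bounded. If $\mathbb C\setminus U$ is bounded, it contains $T$ and $U'\setminus U$.

\emph{The function.} Let $\mathcal I=\{i:\bar B_i\cap U'\ne\emptyset\}$ and $\varphi=\sum_{i\in\mathcal I}\chi_i$. It is smooth with values in $[0,1]$. Let $z\in U'$. All discs $\bar B_i$ containing $z$ have $i\in\mathcal I$, and by local finiteness the other closed discs stay at a positive distance from $z$. So $\varphi=1$ in a neighborhood of $z$, and $\Delta\varphi(z)=0$. If $\varphi(y)\neq0$, pick $i\in\mathcal I$ with $y\in\bar B_i$, and $v\in U'\cap\bar B_i$. Then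
\[
\operatorname{dist}(y,U)\le|y-v|+R(v)\le\big(\tfrac12+\tfrac{33}{32}\big)R_i\le\tfrac{49}{32}\cdot\tfrac{32}{31}R(y)\le\tfrac85R(y),
\]
so $y\in U''$. Thus $\varphi$ vanishes on the open set $\mathbb C\setminus U''$, and $\Delta\varphi=0$ off $T$. By Lemma~\ref{lem:pou}, $|\Delta\varphi|\le C_1R^{-2}$ with $C_1=41C_0$.

\emph{The error.} Let $\{y_j\}$ be a $\frac1{20A}$-net of $T$ and write $r_j=R(y_j)$. For $t=\frac1{20A}$ we have $\frac{2t}{1-t/8}\le\frac1{8A}$, so the discs $B(y_j,r_j/4A)$ cover $T$. On such a disc $R\ge(1-\frac1{32A})r_j$ by \eqref{eq:compare}, so $R^{-2}\le2r_j^{-2}$. By \eqref{eq:control},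
\[
\Big|\int u\,\Delta\varphi\,dm\Big|\le\sum_j2C_1r_j^{-2}\int_{B(y_j,r_j/4A)}|u|\,dm\le512\,C_1KA^{-4}\sum_jr_j^2 .
\]
The discs $B(y_j,r_j/20A)$ are disjoint and contained in $T^*$, so $\sum_jr_j^2\le\frac{400A^2}\pi|T^*|$. With Lemma~\ref{lem:collar} this gives \eqref{eq:error} with $C_2=512\cdot400\cdot1600\,C_1/\pi$.
\end{proof}

The factor $A^{-2}=A^{-4}\cdot A^2$ is the one predicted in Section~\ref{sec:idea}. From now on
\begin{equation}\label{eq:choiceA}
A=\max\big(4,\sqrt{C_2K}\big),\qquad\text{so that}\qquad\Big|\int u\,\Delta\varphi\,dm\Big|\le|U'\setminus U| .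
\end{equation}

\section{Hall's condition}\label{sec:hall}

For a set $S$ of vertices in a graph, let $\Gamma(S)$ be the set of its neighbors. We use Hall's theorem in the infinite form of M.~Hall Jr.: \emph{in a bipartite graph with sides $X$ and $Y$ in which every vertex of $X$ has finite degree, if $\#\Gamma(S)\ge\#S$ for all finite $S\subset X$, then there is an injection $X\to Y$ along edges.} Finite degrees are needed. For $X=\{x_0,x_1,\dots\}$, $Y=\{y_1,y_2,\dots\}$, with $x_i$ joined to $y_i$ and $x_0$ joined to all of $Y$, the condition holds but $x_0$ has no free partner.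

\begin{lemma}\label{lem:hall}
A bipartite graph with all degrees finite has a perfect matching if and only if $\#\Gamma(S)\ge\#S$ for every finite set $S$ contained in either side.
\end{lemma}

\begin{proof}
A perfect matching maps $S$ injectively into $\Gamma(S)$. Conversely, Hall's theorem gives injections $\alpha:X\to Y$ and $\beta:Y\to X$ along edges, and we apply the Cantor--Bernstein construction. The maps $\alpha$ and $\beta$ partition $X\cup Y$ into chains $\cdots\to x\to\alpha(x)\to\beta(\alpha(x))\to\cdots$. On a chain that begins at a point of $Y\setminus\alpha(X)$, the map $\beta$ is a bijection between its $Y$-points and its $X$-points; on every other chain $\alpha$ is a bijection between its $X$-points and its $Y$-points. Using $\beta^{-1}$ on the former and $\alpha$ on the latter gives a bijection along edges.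
\end{proof}

Fix a realization for which \eqref{eq:green} and Lemma~\ref{lem:scale}(b) hold. Define a bipartite graph $\mathcal G$ on $\Lambda$ and $Z$ by
\[
x\sim a\iff|x-a|\le2R(a)\qquad(x\in\Lambda,\ a\in Z).
\]
For an edge, $R(a)\le R(x)+\frac18|x-a|\le R(x)+\frac14R(a)$, so $R(a)\le\frac43R(x)$ and
\begin{equation}\label{eq:edge}
|x-a|\le\tfrac83R(x)\qquad\text{for every edge }x\sim a .
\end{equation}
Since $\Lambda$ and $Z$ are locally finite, all degrees are finite. This is a second reason for a small Lipschitz constant: if $R$ could grow like $|z|/2$, the origin could be joined to infinitely many points. The factor $2$ is chosen so that the following holds. If $U$ is a union of squares $Q_x$, $x\in S$, and $a\in Z\cap U''$, then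
\begin{equation}\label{eq:reach}
|x-a|\le1.6R(a)+1.26\le2R(a)\quad\text{for some }x\in S,
\end{equation}
where we used $R\ge4$. That is, $a$ has a neighbor in $S$.

\begin{proposition}\label{prop:pm}
The graph $\mathcal G$ has a perfect matching.
\end{proposition}

\begin{proof}
We verify the condition of Lemma~\ref{lem:hall}.

\emph{A finite nonempty set $S\subset\Lambda$ has enough zeros nearby.} Let $U=\bigcup_{x\in S}Q_x$, so $|U|=\pi\,\#S$, and let $\varphi$ be given by Proposition~\ref{prop:test}. Since $U''$ is bounded, $\varphi\in C_c^\infty$, and $\int\varphi\,dm\ge|U'|=|U|+|U'\setminus U|$. By \eqref{eq:green} and \eqref{eq:choiceA},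
\[
\#(Z\cap U'')\ge\sum_{a\in Z}\varphi(a)\ge\frac1\pi\big(|U|+|U'\setminus U|\big)-\frac1{2\pi}|U'\setminus U|\ge\#S .
\]
By \eqref{eq:reach}, $Z\cap U''\subset\Gamma(S)$. Hence $\#\Gamma(S)\ge\#S$.

\emph{A finite nonempty set $S\subset Z$ has enough lattice points nearby.} Now we need an upper bound for a number of zeros, so we apply the proposition to the complement. The set $\Gamma(S)\subset\Lambda$ is finite. Let $U=\bigcup_{x\in\Lambda\setminus\Gamma(S)}Q_x$. It is nonempty and closed, and $\mathbb C\setminus U$ is bounded with area $\pi\,\#\Gamma(S)$. A point $a\in S\cap U''$ would have a neighbor in $\Lambda\setminus\Gamma(S)$ by \eqref{eq:reach}, which is impossible; so $S\cap U''=\emptyset$. The function $g=1-\varphi$ has values in $[0,1]$, equals $1$ on $S$ and vanishes on $U'\supset U$. Hence $g\in C_c^\infty$, $\Delta g=-\Delta\varphi$, and $\int g\,dm\le|\mathbb C\setminus U'|=|\mathbb C\setminus U|-|U'\setminus U|$. By \eqref{eq:green} and \eqref{eq:choiceA},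
\[
\#S\le\sum_{a\in Z}g(a)\le\frac1\pi\big(|\mathbb C\setminus U|-|U'\setminus U|\big)+\frac1{2\pi}|U'\setminus U|\le\#\Gamma(S).\qedhere
\]
\end{proof}

\section{Measurability and invariance}\label{sec:invariance}

Almost surely $\mathcal G$ has a perfect matching, and by \eqref{eq:edge} every such matching satisfies $|D(x)|\le\frac83R(x)$ at \emph{every} $x$. This leaves complete freedom in the choice. We first choose one measurably, by a rule that singles out the origin and is not invariant, and then average over translations.

\subsection*{A measurable choice}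
Enumerate $\Lambda=\{x_1,x_2,\dots\}$. The set $Z$ is infinite by Proposition~\ref{prop:pm}; enumerate it measurably as $a_1,a_2,\dots$ by increasing modulus, breaking ties by argument. The function $R$ is continuous in $z$ and measurable in the randomness, hence jointly measurable, so each $R(a_j)$ is a random variable and each $\{x_i\sim a_j\}$ is an event.

For distinct $j_1,\dots,j_k$ let $\mathcal E(j_1,\dots,j_k)$ be the set of realizations in which some perfect matching of $\mathcal G$ sends $x_i$ to $a_{j_i}$ for all $i\le k$. This happens if and only if $x_i\sim a_{j_i}$ for $i\le k$ and the graph obtained by deleting $x_1,\dots,x_k,a_{j_1},\dots,a_{j_k}$ has a perfect matching. By Lemma~\ref{lem:hall}, the latter is the conjunction of countably many conditions, one for each finite set of indices, and each of them is a measurable condition on the adjacency indicators. So $\mathcal E(j_1,\dots,j_k)$ is an event.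

Define $M^0(x_k)=a_{j_k}$ recursively, where $j_k$ is the least index such that $\mathcal E(j_1,\dots,j_k)$ occurs. Such an index exists at the first stage by Proposition~\ref{prop:pm}, and at each later stage because the perfect matching witnessing the previous stage supplies one. The map $M^0$ is measurable, injective and follows edges. It is also onto. Given $a\in Z$, choose $k$ so that all the finitely many neighbors of $a$ are among $x_1,\dots,x_k$. A perfect matching agreeing with $M^0$ on $x_1,\dots,x_k$ covers $a$ from one of these points, and so does $M^0$. Put $D^0(x)=M^0(x)-x$.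

\subsection*{The space of configurations}
Let $\mathcal N$ be the space of locally finite counting measures on $\mathbb C$ (multiplicities allowed) with the vague topology: $\eta_k\to\eta$ if $\int g\,d\eta_k\to\int g\,d\eta$ for all continuous $g$ with compact support. It is a Polish space, and we identify $Z$ with $\sum_{a\in Z}\delta_a$. Let $\mathcal X=\mathbb C^\Lambda\times[0,\infty)^\Lambda\times\mathcal N$, which is Polish for the product topology. The group $\Lambda$ acts on $\mathcal X$ by the homeomorphisms
\[
\theta_\lambda(D,\rho,\eta)=\big(D(\cdot+\lambda),\rho(\cdot+\lambda),\eta-\lambda\big),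
\]
where $\eta-\lambda$ is $\eta$ with every point translated by $-\lambda$. In a limit, matched pairs could be lost to infinity. We record $R|_\Lambda$ as a coordinate because it prevents this. Let $\mathcal Y\subset\mathcal X$ be the set of $(D,\rho,\eta)$ such that
\[
\rho\ \text{is $\tfrac18$-Lipschitz on }\Lambda,\qquad|D(x)|\le\tfrac83\rho(x)\ \ (x\in\Lambda),\qquad\eta=\sum_{x\in\Lambda}\delta_{x+D(x)} .
\]
Each $\theta_\lambda$ maps $\mathcal Y$ onto itself, and $\Xi=(D^0,R|_\Lambda,Z)$ lies in $\mathcal Y$ almost surely.

\begin{lemma}\label{lem:closed}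
The set $\mathcal Y$ is closed in $\mathcal X$.
\end{lemma}

\begin{proof}
Let $(D_k,\rho_k,\eta_k)\in\mathcal Y$ converge to $(D,\rho,\eta)$. The first two conditions pass to the limit. Let $g$ be continuous with support in $\bar B(0,t)$, and let $b=\sup_k\rho_k(0)<\infty$. If $|x+D_k(x)|\le t$, then $|x|\le t+\frac83\rho_k(x)\le t+\frac83b+\frac13|x|$, so $|x|\le t':=\frac32t+4b$. The same holds for $D$, since $\rho(0)\le b$. Hence
\[
\int g\,d\eta=\lim_k\sum_{|x|\le t'}g\big(x+D_k(x)\big)=\sum_{|x|\le t'}g\big(x+D(x)\big)=\sum_{x\in\Lambda}g\big(x+D(x)\big).\qedhere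
\]
\end{proof}

\subsection*{Averaging}
Let $\Lambda_n=\sqrt\pi\{0,\dots,n-1\}^2$ and let $\mu_n=n^{-2}\sum_{\lambda\in\Lambda_n}\operatorname{Law}(\theta_\lambda\Xi)$. Then $\mu_n(\mathcal Y)=1$. Since $(R|_\Lambda,Z)$ is invariant in law, the $(\rho,\eta)$-marginal of $\mu_n$ is the law of $(R|_\Lambda,Z)$ for every $n$. This is where the invariance hypothesis of Theorem~\ref{thm:criterion} is essential.

The sequence $(\mu_n)$ is tight. Indeed, a single probability measure on a Polish space is tight, so for $\varepsilon>0$ there is a compact $\mathcal K\subset[0,\infty)^\Lambda\times\mathcal N$ with $\mathbb P((R|_\Lambda,Z)\in\mathcal K)\ge1-\varepsilon$. On $\mathcal K$ each coordinate $\rho(x)$ is bounded by some $b_x$, and the compact set $\prod_x\bar B(0,\frac83b_x)\times\mathcal K$ has $\mu_n$-measure at least $1-\varepsilon$ for all $n$. By Prokhorov's theorem a subsequence converges weakly to a probability measure $\mu$, which has the following properties.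
\begin{itemize}
\item \emph{Invariance.} For a generator $e\in\{\sqrt\pi,i\sqrt\pi\}$, the sets $\Lambda_n$ and $\Lambda_n+e$ differ in $2n$ points. So $|\int f\circ\theta_e\,d\mu_n-\int f\,d\mu_n|\le2\sup|f|/n$ for bounded continuous $f$. Since $f\circ\theta_e$ is also continuous, $\mu$ is invariant under $\theta_e$, hence under $\Lambda$.
\item \emph{Marginal.} The $(\rho,\eta)$-marginal of $\mu$ is the law of $(R|_\Lambda,Z)$, because the projection is continuous.
\item \emph{Matching.} For a closed set, weak convergence gives $\mu(\mathcal Y)\ge\limsup\mu_n(\mathcal Y)=1$. Also $\eta$ is $\mu$-almost surely simple, because $Z$ is. If $\eta=\sum_x\delta_{x+D(x)}$ has no multiple point, then $x\mapsto x+D(x)$ is a bijection from $\Lambda$ to the set of points of $\eta$.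
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Under $\mu$, the coordinate $D$ has a regular conditional law given $\eta$, since the spaces are Polish. On an extension of the original probability space, sample $D$ from this conditional law given $\eta=Z$, using extra randomness. Then $(Z,D)$ has the law of $(\eta,D)$ under $\mu$, so $M(x)=x+D(x)$ is an invariant perfect matching from $\Lambda$ to $Z$. Under $\mu$ we have $|D(0)|\le\frac83\rho(0)$, and $\rho(0)$ has the law of $R(0)$. By Lemma~\ref{lem:scale}(a), for $\frac38r\ge2A$,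
\[
\mathbb P(|M(0)|\ge r)\le\mathbb P\big(R(0)\ge\tfrac38r\big)\le81A^2\sum_{k:\,2^k>3r/16A}4^kp(2^k).
\]
Take $c=3/(16A)$ and $C=81A^2$; by \eqref{eq:choiceA} they depend only on $K$.
\end{proof}

\section{Holes and sharpness}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. The lower bounds come from holes, which we produce by making the constant term of the series dominate. Terms of index $n\gg r^2$ are small on $B_r$ without help; the remaining terms, of order $r^2$ in number, have to be suppressed at a cost $e^{-O(r^2)}$ each.

\begin{lemma}\label{lem:hole}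
Let $r\ge1$ and $N=\lceil16r^2\rceil$. For a sequence $(b_n)_{n\ge0}$ in $\mathbb C$ consider the conditions
\[
\mathrm{(H)}\quad|b_0|>2,\ \ |b_n|\le\tfrac12e^{-r^2}\ (1\le n\le N);\qquad\qquad\mathrm{(T)}\quad|b_n|\le2^{n/2}\ (n>N).
\]
\begin{enumerate}
\item[(a)] If both hold, then $\sum_nb_nz^n/\sqrt{n!}$ has no zero in $\bar B(0,r)$.
\item[(b)] If $b_0,\dots,b_N$ are independent centered complex Gaussians of variance $\sigma^2\in[1,2]$, then $\mathrm{(H)}$ has probability at least $e^{-100r^4}$.
\item[(c)] If the $b_n$ are standard complex Gaussians, then $\mathrm{(T)}$ fails with probability at most $e^{-2^N}$.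
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:cs}, $\sum_{n=1}^N|b_n|r^n/\sqrt{n!}\le\frac12e^{-r^2}\sqrt2\,e^{r^2}<1$. For $n>N$ we have $n!\ge(n/e)^n$ and $n\ge16r^2$, so $|b_n|r^n/\sqrt{n!}\le(2er^2/n)^{n/2}\le(e/8)^{n/2}\le0.6^n$, and $\sum_{n\ge2}0.6^n=0.9<1$. The modulus of the series is therefore greater than $2-1-1=0$ on $\bar B(0,r)$.

(b) Here $\mathbb P(|b_n|>t)=e^{-t^2/\sigma^2}$. Using $1-e^{-y}\ge y/2$ on $[0,1]$ and $N\le17r^2$, the probability is at least
\[
e^{-4}\big(1-\exp(-e^{-2r^2}/8)\big)^N\ge e^{-4}\big(e^{-2r^2}/16\big)^N\ge e^{-4-34r^4-48r^2}\ge e^{-100r^4}.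
\]

(c) Since $2^{N+j}\ge(j+1)2^N$, we have $\sum_{n>N}e^{-2^n}\le e^{-2^N}\sum_{j\ge1}e^{-j2^N}\le e^{-2^N}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
The upper bound is Theorem~\ref{thm:main}. The lower bound is fact (i); the half of it that is needed also follows from Lemma~\ref{lem:hole}, since (H) and (T) are independent for $b_n=\zeta_n$, so that $\mathbb P(Z_F\cap B_r=\emptyset)\ge\frac12e^{-100r^4}$ for $r\ge1$. For the identity, write each zero as $a=M(x)$ for a unique $x$, use that $D(x)$ has the law of $D(0)$, and note that the half-open squares $Q-x$, $x\in\Lambda$, partition the plane: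
\begin{align*}
\mathbb E\,\#\{a\in Z_F\cap Q:|M^{-1}(a)-a|\in E\}
&=\sum_{x\in\Lambda}\mathbb P\big(D(x)\in Q-x,\ |D(x)|\in E\big)\\
&=\sum_{x\in\Lambda}\mathbb P\big(D(0)\in Q-x,\ |D(0)|\in E\big)=\mathbb P(|D(0)|\in E).\qedhere
\end{align*}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $c$ be as in Theorem~\ref{thm:main}, choose $C$ with $cC^4>2$, and put $t_\ell=C(\ell\log2)^{1/4}$. By \eqref{eq:count}, $\#(\Lambda\cap B_{2^{\ell+1}})\le 16\cdot4^\ell$ for $\ell\ge1$. So for large $\ell$ the probability that $|D(x)|\ge t_\ell$ for some $x\in\Lambda\cap B_{2^{\ell+1}}$ is at most $16\cdot4^\ell e^{-ct_\ell^4}=16\cdot2^{(2-cC^4)\ell}$, which is summable. By the Borel--Cantelli lemma, almost surely for all large $\ell$ and all $L\in[2^\ell,2^{\ell+1}]$, the maximum over $\Lambda\cap B_L$ is below $t_\ell\le C(\log L)^{1/4}$.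
\end{proof}

For (c) we need a hole of radius about $(\log L)^{1/4}$ somewhere in $B_L$. One location succeeds with probability at least $L^{-1/2}$ if the constant is small, and there is room for $L$ well separated locations. The events at different locations are not independent, but they involve few Gaussian coefficients with correlations of size $e^{-(\log L)^2/4}$, and this is small enough for a direct comparison of densities.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Let $c_0=200^{-1/4}$. For $L=2^\ell$ put $r=c_0(\log L)^{1/4}$, so that $e^{-100r^4}=L^{-1/2}$, and $N=\lceil16r^2\rceil$. All estimates below are for large $\ell$.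

\emph{Reduction.} It suffices to show that almost surely, for all large $\ell$, some disc $B(w,r)$ with $w\in B_L$ is free of zeros. Then the lattice point $x$ nearest to $w$ lies in $B_{L+2}\subset B_{2L}$, and every bijection $M$ satisfies $|M(x)-x|\ge|M(x)-w|-|x-w|\ge r-1.26$. For $L'\in[2^{\ell+1},2^{\ell+2})$ the maximum over $\Lambda\cap B_{L'}$ is thus at least $c_0(\ell\log2)^{1/4}-1.26$, while $\log L'\le(\ell+2)\log2$. So the lower limit is at least $c'=c_0$.

\emph{The locations.} The set $(\log L)\mathbb Z^2\cap B_L$ has at least $(L/2\log L)^2\ge L$ points. Choose $J=L$ distinct ones, $w_1,\dots,w_J$, and write $F_{w_j}(z)=\sum_n\zeta^{(j)}_nz^n/\sqrt{n!}$. For fixed $j$ the $\zeta_n^{(j)}$ are independent standard complex Gaussians, because $F_{w_j}$ has the law of $F$. Let $H_j$ and $T_j$ be the events that $(\zeta_n^{(j)})_n$ satisfies (H) and (T). On $H_j\cap T_j$ the disc $B(w_j,r)$ is free of zeros by Lemma~\ref{lem:hole}(a). By the Borel--Cantelli lemma it suffices to show that $\mathbb P(\bigcup_jT_j^c)$ and $\mathbb P(\bigcap_jH_j^c)$ are summable over $\ell$.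

\emph{Tails.} By Lemma~\ref{lem:hole}(c), $\mathbb P(\bigcup_jT_j^c)\le Le^{-2^N}$. Since $2^N\ge2^{16c_0^2\sqrt{\log L}}\ge2\log L$, this is at most $L^{-1}=2^{-\ell}$.

\emph{Correlations.} Let $w=w_j$, $w'=w_l$ with $j\ne l$, and $d=|w-w'|\ge\log L$. The right side of \eqref{eq:cov} is an entire function of $z$ and $\bar z'$, and its coefficient of $z^n\bar z'^{\,n'}$ is $\mathbb E\,\zeta_n^{(j)}\overline{\zeta_{n'}^{(l)}}/\sqrt{n!\,n'!}$. Since $\operatorname{Re}\big(w\bar w'-\frac{|w|^2+|w'|^2}2\big)=-d^2/2$, its modulus on $|z|=|z'|=1$ is at most $e^{1+2d-d^2/2}$. Cauchy's estimate gives, for $n,n'\le N$,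
\[
\big|\mathbb E\,\zeta_n^{(j)}\overline{\zeta_{n'}^{(l)}}\big|\le N^Ne^{1+2d-d^2/2}\le\exp\big(N\log N+1+2\log L-\tfrac12(\log L)^2\big)\le e^{-(\log L)^2/4},
\]
because $2d-d^2/2$ decreases for $d\ge2$, and $N\le17c_0^2\sqrt{\log L}$ gives $N\log N=o(\log L)$.

\emph{Comparison with independent variables.} The variables $\zeta_n^{(j)}$, $j\le J$, $n\le N$, are limits in $L^2$ of complex linear combinations of the $\zeta_n$, so they form a centered complex Gaussian vector of dimension $\nu=J(N+1)\le L^2$. Let $\Sigma$ be its covariance matrix. The Hermitian matrix $\Sigma-\mathrm{Id}$ vanishes on the diagonal blocks, and its other entries are bounded as above, so its operator norm is at most $\varepsilon=L^2e^{-(\log L)^2/4}$. Thus all eigenvalues of $\Sigma$ lie in $[1-\varepsilon,1+\varepsilon]$, which gives $\det\Sigma\ge(1-\varepsilon)^\nu$ and $x^*\Sigma^{-1}x\ge|x|^2/(1+\varepsilon)$. The density of the vector on $\mathbb C^\nu$ therefore satisfies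
\[
\frac{e^{-x^*\Sigma^{-1}x}}{\pi^\nu\det\Sigma}\le\Big(\frac{1+\varepsilon}{1-\varepsilon}\Big)^{\nu}\cdot\frac{e^{-|x|^2/(1+\varepsilon)}}{(\pi(1+\varepsilon))^{\nu}} .
\]
The last factor is the density of $\nu$ independent complex Gaussians of variance $1+\varepsilon\in[1,2]$. For $\varepsilon\le\frac12$ the prefactor is at most $e^{4\nu\varepsilon}$, which is at most $2$ because $\nu\varepsilon\le L^4e^{-(\log L)^2/4}\to0$. For the independent variables the events corresponding to $H_1,\dots,H_J$ are independent, each of probability at least $L^{-1/2}$ by Lemma~\ref{lem:hole}(b). Hence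
\[
\mathbb P\Big(\bigcap_jH_j^c\Big)\le2\big(1-L^{-1/2}\big)^{L}\le2e^{-\sqrt L},
\]
which is summable over $L=2^\ell$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ESY}
Dor Elboim, Yinon Spinka, Oren Yakir,
\emph{Optimal matchings of randomly perturbed lattices},
arXiv:2506.16873 (2025).

\end{thebibliography}
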